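\title{A planar repeller whose unique measure of full dimension has an odometer factor}

\begin{abstract}
Let $f$ be a $C^2$ map that is expanding near a compact invariant set $K$ with specification, and suppose that exactly one ergodic measure on $K$ has the Hausdorff dimension of $K$. We show that the natural extension of this measure need not be isomorphic to the product of a Bernoulli shift with a rotation on a finite set. In our example $f$ is a $C^\infty$ map of the plane, $f|_K$ is conjugate to a full shift, and the natural extension is the product of the $3$-adic odometer with a Bernoulli shift, which has infinitely many eigenvalues. We also prove that when $f$ is conformal near $K$, in particular in dimension one, the ergodic measure of full dimension exists, is unique, and has a Bernoulli natural extension.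
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Setting}

Let $M$ be a Riemannian manifold with distance $d$, let $f\colon M\to M$ be a $C^2$ map, and let $K\subseteq M$ be a compact set with $f(K)=K$. An \emph{ergodic measure} on $K$ is an ergodic $f$-invariant Borel probability measure on $K$. We write $\mathbb N_0=\{0,1,2,\dots\}$.

\emph{Expansion.} We call $f$ \emph{expanding} if there are $\lambda>1$ and an open set $U\supseteq K$ such that $\|D_xf\,\mathbf v\|\ge\lambda\|\mathbf v\|$ for all $x\in U$ and all tangent vectors $\mathbf v$ at $x$.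

\emph{Specification.} A \emph{Markov partition} of $K$ is a finite family $(R_i)_{i\in\mathcal I}$ of nonempty compact subsets of $K$ with the following properties, in which $\mathrm{int}_K$ is the interior relative to $K$, and $A\in\{0,1\}^{\mathcal I\times\mathcal I}$ is the matrix with $A_{ij}=1$ if and only if $f(\mathrm{int}_KR_i)\cap\mathrm{int}_KR_j\ne\emptyset$.
\begin{itemize}
\item Each $R_i$ is the closure of $\mathrm{int}_KR_i$.
\item The sets $\mathrm{int}_KR_i$ are pairwise disjoint, and $\bigcup_iR_i=K$.
\item The map $f$ is injective on each $R_i$, and $f(R_i)$ is the union of the $R_j$ with $A_{ij}=1$.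
\item For every sequence $(i_n)_{n\ge0}$ with $A_{i_ni_{n+1}}=1$ for all $n$, the set $K\cap\bigcap_{n\ge0}f^{-n}(R_{i_n})$ consists of exactly one point.
\end{itemize}
We say that $K$ \emph{satisfies specification} if it has a Markov partition whose matrix $A$ is primitive, that is, some power $A^N$ with $N\ge1$ has only positive entries.

\emph{Dimension of a measure.} For a Borel probability measure $\mu$,
\[
\dim_H\mu=\inf\{\dim_HZ: Z\text{ Borel},\ \mu(Z)=1\}.
\]
This is the size of the smallest set that carries $\mu$. For $\mu$ on $K$ it is at most $\dim_HK$, and $\mu$ has \emph{full dimension} if equality holds.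

\emph{Natural extension.} The map $f|_K$ is usually not invertible, and one makes it invertible by recording a past for each point. Let $\hat K=\{(z_n)_{n\ge0}\in K^{\mathbb N_0}: f(z_{n+1})=z_n\text{ for all }n\}$ and $\hat f((z_n)_{n\ge0})=(f(z_0),z_0,z_1,\dots)$. For an $f$-invariant Borel probability measure $\mu$ on $K$ there is a unique $\hat f$-invariant Borel probability measure $\hat\mu$ on $\hat K$ whose image under $(z_n)\mapsto z_0$ is $\mu$. The invertible system $(\hat K,\hat f,\hat\mu)$ is the \emph{natural extension} of $\mu$.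

\emph{Bernoulli times finite rotation.} Let $(\Sigma,\sigma,\nu)$ be a two-sided Bernoulli shift on a finite or countable alphabet and let $p\ge1$ be an integer. The \emph{product of a Bernoulli measure with a rotation on a finite set} is the map $(y,j)\mapsto(\sigma y,j+1)$ on $\Sigma\times\mathbb Z/p\mathbb Z$ with the product of $\nu$ and the uniform measure. The case $p=1$ is a plain Bernoulli shift.

Two measure-preserving systems are \emph{isomorphic} if there are Borel sets of full measure, each mapped into itself by the dynamics, and a measure-preserving bijection between them, Borel in both directions, that intertwines the dynamics.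

\medskip
\noindent\textbf{Question.} \emph{Let $f$ be a $C^2$ expanding map, and let $K$ be a compact invariant set which satisfies specification and supports a unique ergodic measure with the same Hausdorff dimension as $K$. Is the natural extension of this measure isomorphic to the product of a Bernoulli measure with a rotation on a finite set?}
\medskip

The question is taken from Morris \cite{Morris}. That paper refers to Gatzouras and Peres \cite{GP} for the precise notions and does not reproduce them; the definitions of ``expanding'' and ``specification'' above are working definitions and are not quoted from \cite{GP}. Our reading of ``expanding'' is slightly broader than uniform expansion on all of a compact manifold. It is chosen so that repelling sets in $\mathbb R^d$, which \cite{Morris} also considers, are included. About specification, \cite{Morris} says that it asks for a Markov partition with a certain quantitative topological mixing property, and that it holds whenever $f|_K$ is topologically conjugate to a full one-sided shift on finitely many symbols.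 The counterexample below is of this last kind.

\subsection{The answer one expects}

Let $K\subset\mathbb R$ be the middle-third Cantor set and let $f$ be a smooth map equal to $3x$ near $[0,\frac13]$ and to $3x-2$ near $[\frac23,1]$. Then $f|_K$ is conjugate to the full shift on two symbols, and $K\cap B(z,3^{-n})$ lies between the cylinders of lengths $n+1$ and $n$ that contain $z$. For an ergodic measure $\mu$ the Shannon--McMillan--Breiman theorem gives $\log\mu(B(z,r))/\log r\to h(\mu)/\log3$ almost everywhere, so $\dim_H\mu=h(\mu)/\log3$. Dimension is maximized exactly when entropy is, and the unique maximizer is the $(\frac12,\frac12)$-Bernoulli measure. Rotations arise just as simply. If $K=\{\frac14,\frac34\}$, a periodic orbit of the same map, then the only invariant measure is the rotation on two points; here the matrix $A$ is a permutation matrix, which is not primitive.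

The Cantor set argument rests on one fact: balls are comparable to cylinders. Dimension is then entropy divided by expansion rate, maximizing it is a variational problem that rewards randomness, and one expects the maximizer to be Bernoulli up to a periodic component at worst. For conformal maps this reasoning is a proof (Theorem~\ref{thm:conformal}). When $f$ expands two directions at different rates, a cylinder is long and thin, a ball contains many much deeper cylinders, and the mass of a ball depends on how cylinders overlap when they are projected onto the weakly expanded direction. These overlaps can be designed.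

\subsection{Results}

Let $\mathbb Z_3$ be the group of $3$-adic integers with its Haar probability measure. The system $(\mathbb Z_3,\,t\mapsto t+1,\,\mathrm{Haar})$ is the \emph{$3$-adic odometer}.

\begin{theorem}\label{thm:main}
Let $m\ge145$ be an integer. There are a $C^\infty$ map $f\colon\mathbb R^2\to\mathbb R^2$ and a compact set $K=f(K)\subset\mathbb R^2$ with the following properties.
\begin{enumerate}
\item[(1)] The map $f$ is expanding on a neighborhood of $K$, and $f|_K$ is topologically conjugate to the full one-sided shift on $3m$ symbols. In particular $K$ satisfies specification, with $A$ the all-ones matrix.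
\item[(2)] $\dim_HK=s:=\log m/\log(4m)$, and exactly one ergodic measure $\mu_0$ on $K$ has $\dim_H\mu_0=\dim_HK$.
\item[(3)] The natural extension of $\mu_0$ is isomorphic to the product of the $3$-adic odometer with the two-sided Bernoulli shift on $m$ equally likely symbols. It is not isomorphic to any product of a Bernoulli measure with a rotation on a finite set.
\end{enumerate}
\end{theorem}

The answer to the Question is therefore no. The second theorem is independent of the first; it shows that no counterexample exists in dimension one.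

\begin{theorem}\label{thm:conformal}
Let $\dim M\ge1$, let $f$ be $C^2$ and expanding, and let $K$ satisfy specification. Assume that $f$ is conformal near $K$: for $x\in U$ we have $D_xf=a(x)O_x$ with $a(x)>0$ and $O_x$ a linear isometry. This is automatic if $\dim M=1$. Then exactly one ergodic measure on $K$ has dimension $\dim_HK$, and its natural extension is a Bernoulli shift.
\end{theorem}

Section~\ref{sec:tools} recalls the standard facts that we use. Section~\ref{sec:family} introduces a family of planar maps depending on a function $\delta$, computes two extreme cases, and reduces Theorem~\ref{thm:main} to three tasks, which are carried out in Sections~\ref{sec:odometer}, \ref{sec:price} and~\ref{sec:delta}. The dimension estimates are in Sections~\ref{sec:upper} and~\ref{sec:lower}, and Section~\ref{sec:end} completes the proof. Section~\ref{sec:conformal} proves Theorem~\ref{thm:conformal} and needs only Section~\ref{sec:tools}.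

\section{Standard facts}\label{sec:tools}

For a finite word $u$ we write $|u|$ for its length and $[u]$ for the cylinder of one-sided sequences that begin with $u$. The letter $\sigma$ denotes the left shift on every sequence space. Balls $B(z,r)$ are open.

\begin{lemma}\label{lem:dim}
Let $\Lambda$ be a finite Borel measure on $M$, let $Z\subseteq M$, and let $t\ge0$.
\begin{enumerate}
\item[(a)] If $Z$ is Borel, $\Lambda(Z)>0$, and $\Lambda(B(z,r))\le Cr^t$ for all $z\in Z$ and all small $r$, then $\dim_HZ\ge t$.
\item[(b)] If $Z$ is bounded and $\liminf_{r\to0}\frac{\log\Lambda(B(z,r))}{\log r}\le t$ for all $z\in Z$, then $\dim_HZ\le t$.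
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the mass distribution principle. For (b), let $t'>t$ and $0<\epsilon<1$. Each $z\in Z$ has a radius $r<\epsilon$ with $\Lambda(B(z,r))\ge r^{t'}$. The $5r$-covering lemma selects disjoint balls $B(z_i,r_i)$ of this kind with $Z\subseteq\bigcup_iB(z_i,5r_i)$. The family is countable because the balls are disjoint and have positive measure, and $\sum_i(10r_i)^{t'}\le10^{t'}\sum_i\Lambda(B(z_i,r_i))\le10^{t'}\Lambda(M)$. Since $\epsilon$ is arbitrary, $\mathcal H^{t'}(Z)<\infty$.
\end{proof}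

Part (b) asks for heavy balls only along one sequence of radii, which may depend on $z$. This freedom is used in Section~\ref{sec:upper}.

\emph{Entropy.} For a shift-invariant probability measure $\mu$ on sequences $\omega$ over a finite alphabet, $h(\mu)=\lim_N\frac1NH(\omega_0,\dots,\omega_{N-1})$, where $H$ is Shannon entropy. If $\mu$ is ergodic, the Shannon--McMillan--Breiman theorem says that $-\frac1N\log\mu[\omega_0\dots\omega_{N-1}]\to h(\mu)$ almost everywhere. For finite-valued random variables we use $H(a,b)=H(b)+H(a\mid b)$, $H(a_1,\dots,a_n\mid b)\le\sum_jH(a_j\mid b)$ and $H(a\mid b,b')\le H(a\mid b)$. If $a$ takes values in a set of $q$ elements, then $H(a\mid b)\le\log q$, with equality only if the conditional law of $a$ is uniform given each value of $b$ of positive probability.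

\emph{The odometer.} An element $t\in\mathbb Z_3$ is a compatible sequence of residues $t\bmod3^k$. The map $t\mapsto t+1$ permutes the $3^k$ residue classes modulo $3^k$ cyclically, so an invariant probability measure gives each of them mass $3^{-k}$. Hence Haar measure is the only invariant probability measure, and it is ergodic. The partition into classes modulo $3^k$ is invariant, so it has entropy rate zero, and these partitions increase to the Borel $\sigma$-algebra; the odometer has entropy zero. The function $t\mapsto\exp(2\pi\mathrm i\,t/3^k)$ is an eigenfunction with eigenvalue $\exp(2\pi\mathrm i/3^k)$. Eigenvalues are invariants of isomorphism, and the following lemma is the obstruction behind Theorem~\ref{thm:main}(3).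

\begin{lemma}\label{lem:eigen}
Let $T(y,j)=(\sigma y,j+1)$ on $\Sigma\times\mathbb Z/p\mathbb Z$ be the product of a Bernoulli measure $\nu$ with a rotation. If $\phi\in L^2$, $\phi\ne0$ and $\phi\circ T=\zeta\phi$, then $\zeta^p=1$.
\end{lemma}

\begin{proof}
Choose $j$ such that $\phi_j=\phi(\cdot,j)$ is nonzero in $L^2(\nu)$. Since $T^p(y,j)=(\sigma^py,j)$, we have $\phi_j\circ\sigma^p=\zeta^p\phi_j$, and $|\zeta|=1$ because $\sigma^p$ preserves $\nu$. Bernoulli shifts are mixing, so $\zeta^{pn}\|\phi_j\|^2=\langle\phi_j\circ\sigma^{pn},\phi_j\rangle$ converges as $n\to\infty$. A convergent sequence of unimodular numbers has consecutive ratios tending to $1$, so $\zeta^p=1$.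
\end{proof}

\section{A family of planar maps, and visible and invisible digits}\label{sec:family}

Fix an integer $m\ge145$ and put
\[
\rho=\frac1{4m},\qquad L=\log\frac1\rho=\log(4m),\qquad s=\frac{\log m}{L},\qquad\text{so that }\rho^s=\frac1m.
\]
A \emph{letter} is an element of $\mathcal A=\{0,1,2\}$, a \emph{digit} is an element of $\{0,\dots,m-1\}$, and a \emph{symbol} is a pair $b=(\ell,j)$ of a letter and a digit. Let $\mathcal B$ be the set of the $3m$ symbols, numbered by $\kappa(\ell,j)=\ell m+j\in\{0,\dots,3m-1\}$. Put
\[
Y=\mathcal A^{\mathbb N_0},\qquad\Xi=\{0,\dots,m-1\}^{\mathbb N_0},\qquad X=\mathcal B^{\mathbb N_0}=Y\times\Xi,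
\]
write $\omega\in X$ as $\omega=(x,\xi)$, and let $\beta$ be the uniform Bernoulli measure on $\Xi$. The first coordinate of our points will record the whole sequence $\omega$ at the fast rate $\rho^2$:
\[
w(\omega)=\sum_{n\ge0}\rho^{2n}\,\frac{\kappa(\omega_n)}{3m}.
\]

\begin{lemma}\label{lem:sep}
\begin{enumerate}
\item[(a)] $0\le w\le1$. If $\omega,\omega'$ agree in the first $n$ places, then $|w(\omega)-w(\omega')|\le\rho^{2n}$. If they first differ at place $n$, then $|w(\omega)-w(\omega')|\ge\rho^{2n+1}$.
\item[(b)] If $\xi,\xi'\in\Xi$ first differ at place $j$, then $\frac23\rho^j\le\big|\sum_n\rho^n(\xi_n-\xi'_n)\big|\le m\rho^j$.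
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\rho^2=\frac1{16m^2}\le\frac1{12m}$. Hence $\frac{3m-1}{3m}\le1-\rho^2$, which gives $w\le1$, and $\frac1{3m}-\rho^2\ge\frac1{4m}=\rho$. If $\omega,\omega'$ agree in the first $n$ places, then $w(\omega)-w(\omega')=\rho^{2n}\big(w(\sigma^n\omega)-w(\sigma^n\omega')\big)$. The bracket has modulus at most $1$, and at least $\frac1{3m}-\rho^2$ if $\omega_n\ne\omega_n'$.

(b) The term with $n=j$ has modulus at least $\rho^j$, and the later terms add up to at most $\rho^j\frac{(m-1)\rho}{1-\rho}=\rho^j\frac{m-1}{4m-1}\le\frac13\rho^j$. The whole sum is at most $\rho^j\frac{m-1}{1-\rho}\le m\rho^j$.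
\end{proof}

The second coordinate records the digits at the slow rate $\rho$, each multiplied by a weight. Call $\delta\in C^\infty(\mathbb R)$ \emph{admissible} if $0\le\delta\le\rho$ and $|\delta'|\le\rho$. For admissible $\delta$ and $b=(\ell,j)\in\mathcal B$ define
\[
S_b(w,v)=\Big(\rho^2w+\frac{\kappa(b)}{3m},\ \rho v+j\,\delta(w)\Big),
\]
\begin{equation}\label{eq:v}
v(\omega)=\sum_{n\ge0}\rho^n\,\xi_n\,\delta\big(w(\sigma^{n+1}\omega)\big),\qquad\pi(\omega)=(w(\omega),v(\omega)),\qquad K=\pi(X).
\end{equation}

\begin{proposition}\label{prop:map}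
For every admissible $\delta$ the map $\pi\colon X\to K$ is a homeomorphism, and there is a $C^\infty$ map $f\colon\mathbb R^2\to\mathbb R^2$ with $f\circ\pi=\pi\circ\sigma$ that satisfies Theorem~\ref{thm:main}(1).
\end{proposition}

\begin{proof}
The series for $w$ and $v$ converge uniformly, so $\pi$ is continuous. It is injective because $w$ is, by Lemma~\ref{lem:sep}(a), and $X$ is compact; hence $\pi$ is a homeomorphism onto $K$. Splitting off the terms with $n=0$ gives $\pi(\omega)=S_{\omega_0}(\pi(\sigma\omega))$.

Each $S_b$ is a $C^\infty$ diffeomorphism of $\mathbb R^2$, with inverse $(w,v)\mapsto\big(w^+,\rho^{-1}(v-j\delta(w^+))\big)$, where $w^+=\rho^{-2}(w-\frac{\kappa(b)}{3m})$. Its derivative is the diagonal matrix with entries $\rho^2,\rho$ plus a matrix with the single nonzero entry $j\delta'(w)$, so $\|DS_b\|\le\rho+m\rho=\rho+\frac14\le\frac12$.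

The intervals $I_b=[\frac{\kappa(b)}{3m},\frac{\kappa(b)}{3m}+\rho^2]$ are separated by gaps of length at least $\frac1{4m}$, and $w(\omega)\in I_{\omega_0}$. Let $I_b'$ be the open $\frac1{24m}$-neighborhood of $I_b$, and choose $\psi_b\in C^\infty(\mathbb R)$ equal to $1$ on $I_b'$ and supported in the $\frac1{12m}$-neighborhood of $I_b$. These supports are disjoint because $\frac2{12m}<\frac1{4m}$. Put
\[
f(w,v)=\sum_{b\in\mathcal B}\psi_b(w)\,S_b^{-1}(w,v).
\]
Then $f$ is $C^\infty$ and equals $S_b^{-1}$ on $I_b'\times\mathbb R$. On the open set $U=\bigcup_bI_b'\times\mathbb R\supseteq K$ we get $\|D_zf\,\mathbf v\|\ge2\|\mathbf v\|$. Also $f(\pi(\omega))=S_{\omega_0}^{-1}(\pi(\omega))=\pi(\sigma\omega)$, so $f(K)=K$ and $\pi$ conjugates the full shift on $\mathcal B$ to $f|_K$. The sets $R_b=\pi([b])$ are disjoint, closed and open in $K$; the map $f$ sends each of them bijectively onto $K$; and $K\cap\bigcap_nf^{-n}(R_{\omega_n})=\{\pi(\omega)\}$. They form a Markov partition with the all-ones matrix.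
\end{proof}

The topological dynamics does not depend on $\delta$, but the dimension theory does.

\begin{example}\label{ex:extreme}
Let $\mu$ be the image under $\pi$ of the uniform Bernoulli measure on $X$.

If $\delta\equiv0$, then $K=w(X)\times\{0\}$. By Lemma~\ref{lem:sep}(a), $\pi^{-1}B(\pi(\omega),\rho^{2n})$ lies between the cylinders of lengths $n+1$ and $n$ around $\omega$, so $\mu(B(z,\rho^{2n}))$ is within a bounded factor of $(3m)^{-n}$ for all $z\in K$. Lemma~\ref{lem:dim} gives
\[
\dim_HK=\dim_H\mu=\big(\tfrac12\log m+\tfrac12\log3\big)/L.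
\]

If $\delta\equiv\rho$, then $v=\rho\sum_n\rho^n\xi_n$. Let $P_N(\omega)$ be the set of $\omega'$ that share with $\omega$ the first $\lceil N/2\rceil$ letters and the first $N$ digits. Lemma~\ref{lem:sep} gives $P_N(\omega)\subseteq\pi^{-1}B(\pi(\omega),2\rho^N)$ and $\pi^{-1}B(\pi(\omega),\frac23\rho^N)\subseteq P_N(\omega)$, and $P_N(\omega)$ has mass $3^{-\lceil N/2\rceil}m^{-N}$. Hence
\[
\dim_HK=\dim_H\mu=\big(\log m+\tfrac12\log3\big)/L.
\]
\end{example}

At scale $\rho^N$ the coordinate $w$ sees only the first $N/2$ symbols, while $v$ can see $N$ digits. A digit $\xi_n$ is \emph{invisible} if its weight in \eqref{eq:v} vanishes. The example shows that a visible digit contributes $\log m$ to the numerator of the dimension and an invisible one only $\frac12\log m$. We shall choose $\delta$ so that $\delta(w(x,\xi))$ depends on $x$ alone and vanishes exactly when $x$ lies in a set $E\subset Y$. The zero set of a continuous function is closed, so $E$ must be closed. A measure whose letter sequences visit $E$ with frequency $\epsilon$ then loses $\frac12\epsilon\log m$,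 and the letters can compensate only through their own entropy. The construction consists of three tasks.
\begin{enumerate}
\item[(T1)] Find a closed set $E\subset Y$ such that exactly one invariant measure $\nu_0$ has $\nu_0(E)=0$, and $\nu_0$ is an odometer (Section~\ref{sec:odometer}).
\item[(T2)] Show that entropy in $Y$ must be paid for by visits to $E$, at a rate of at most $\log12$ per visit (Section~\ref{sec:price}). Visits are then a net loss as soon as $\frac12\log m>\log12$, that is, $m\ge145$.
\item[(T3)] Find a smooth $\delta$ that vanishes exactly over $E$ and for which, along $\nu_0$-typical letter sequences, almost all of the first $N$ digits can be read from $v$ at scale $\rho^N$ (Sections~\ref{sec:delta} and~\ref{sec:lower}).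
\end{enumerate}

\section{A closed set whose avoidance forces an odometer}\label{sec:odometer}

Consider the substitution
\[
\tau(0)=011,\qquad\tau(1)=012,\qquad\tau(2)=021,
\]
extended to words and sequences by concatenation. Two properties matter: the three images are distinct words of length $3$, so every $\tau^k$ is injective on words and $|\tau^k(\ell)|=3^k$; and each image contains $0$ exactly once, in first place. The words $\tau^k(\ell)$, $\ell\in\mathcal A$, are the \emph{$k$-blocks}. A $0$-block is a letter, and the $(k+1)$-block $\tau^{k+1}(\ell)=\tau^k(\tau(\ell))$ consists of three $k$-blocks, of which the first, and only the first, is $\tau^k(0)$. For $k\ge0$ put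
\[
D_k=\bigcup_{\ell\in\mathcal A}[\tau^k(\ell)],\qquad G_k=\bigcup_{|u|\le2}\ \bigcup_{\ell\in\mathcal A}[\tau^k(u)\,\tau^{k+1}(\ell)],\qquad E_k=D_k\setminus G_k,\qquad V_k=G_k\setminus D_{k+1},
\]
where $u$ runs over the words over $\mathcal A$ of length $0$, $1$ or $2$. Thus $x\in D_k$ if $x$ begins with a $k$-block, and $x\in G_k$ if $x$ begins with at most two $k$-blocks followed by a $(k+1)$-block. A point of $E_k$ begins with a $k$-block that is not continued as the hierarchy demands; we call it a \emph{defect of level $k$}.

We have $D_{k+1}\subseteq G_k\subseteq D_k$, so $D_k$ is the disjoint union of $E_k$, $V_k$ and $D_{k+1}$. These sets are closed and open, and membership in them depends only on the first $2\cdot3^k+3^{k+1}=5\cdot3^k$ letters. The words $\tau^k(0)$ extend one another and converge to the fixed point of $\tau$,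
\[
z^*=011\,012\,012\;011\,012\,021\;011\,012\,021\;\cdots.
\]
Since $z^*\in[\tau^{k+1}(0)]\subseteq D_{k+1}\subseteq[\tau^k(0)]$, we have $\bigcap_kD_k=\{z^*\}$. Put
\[
E=\{z^*\}\cup\bigcup_{k\ge0}E_k.
\]
The sets $E_k\subseteq[\tau^{k-1}(0)]$, $k\ge1$, shrink to $z^*$, so $E$ is closed. As $D_0=Y$, the complement $Y\setminus E$ is the disjoint union of the sets $V_k$.

In Section~\ref{sec:price} we need the same definitions of $D_k,G_k,E_k$ for sequences over $\mathcal A\cup\{*\}$, where $*$ is an extra symbol; blocks and the words $u$ contain no $*$, and $D_0$ is then the set of sequences whose first symbol is a letter. For any sequence $x$ let $\mathcal D_k(x)=\{n\ge0:\sigma^nx\in D_k\}$ be the set of places where a $k$-block starts.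

\begin{example}\label{ex:slip}
A sequence $x\in Y$ lies in $E_0$ if and only if no $1$-block starts at place $0$, $1$ or $2$. Let $x=2\;011\;021\;1\;012\cdots$. The $1$-blocks start at places $1,4,8$. The stray letter at place $7$ shifts the residue of the block starts modulo $3$, and it causes one defect of level $0$: $\sigma^5x\in E_0$. An orbit without defects of level $0$ cannot change this residue, which therefore advances like a rotation on $\mathbb Z/3\mathbb Z$ under the shift. Forbidding defects of all levels fixes a residue modulo every $3^k$.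
\end{example}

\begin{lemma}\label{lem:spacing}
For every sequence $x$ over $\mathcal A\cup\{*\}$, distinct elements of $\mathcal D_k(x)$ differ by at least $3^k$.
\end{lemma}

\begin{proof}
We use induction on $k$; the case $k=0$ is trivial. Let $n<n'$ lie in $\mathcal D_{k+1}(x)$ with $n'-n<3^{k+1}$. A $(k+1)$-block starts at $n$, so $n,n+3^k,n+2\cdot3^k\in\mathcal D_k(x)$. Every integer in $[n,n+3^{k+1})$ is at distance less than $3^k$ from one of these three, so by induction they are all of $\mathcal D_k(x)\cap[n,n+3^{k+1})$. Since $n'\in\mathcal D_k(x)$, we get $n'\in\{n+3^k,n+2\cdot3^k\}$, and $\sigma^{n'}x$ begins with $\tau^k(\ell')$ for some $\ell'\in\{1,2\}$. But a $(k+1)$-block starts at $n'$, so $\sigma^{n'}x$ begins with $\tau^k(0)$. This contradicts the injectivity of $\tau^k$.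
\end{proof}

Let $Y_0=\{x\in Y:\sigma^nx\notin E\text{ for all }n\ge0\}$. It is a Borel set with $\sigma Y_0\subseteq Y_0$.

\begin{proposition}\label{prop:odometer}
\begin{enumerate}
\item[(a)] For $x\in Y_0$ and $k\ge0$ we have $\mathcal D_k(x)=p_k+3^k\mathbb N_0$ for some $p_k=p_k(x)$ with $0\le p_k<3^k$.
\item[(b)] There is exactly one $\sigma$-invariant Borel probability measure $\nu_0$ on $Y$ with $\nu_0(E)=0$.
\item[(c)] There are Borel maps $\Theta\colon Y_0\to\mathbb Z_3$ and $\Phi\colon\mathbb Z_3\to Y$ with $\Theta(\sigma x)=\Theta(x)+1$, $\Phi(t+1)=\sigma\Phi(t)$ and $\Phi_*\mathrm{Haar}=\nu_0$, such that $T_1=\{t:\Phi(t)\in Y_0,\ \Theta(\Phi(t))=t\}$ has full Haar measure. The system $(Y,\sigma,\nu_0)$ is isomorphic to the odometer; in particular $\nu_0$ is ergodic and $h(\nu_0)=0$.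
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Part (a) and the map $\Theta$.} We use induction on $k$, with $p_0=0$. Let $\mathcal D_k(x)=p_k+3^k\mathbb N_0$ and $n\in\mathcal D_k(x)$. Then $\sigma^nx\in D_k\setminus E_k=G_k$, so one of $n,n+3^k,n+2\cdot3^k$ lies in $\mathcal D_{k+1}(x)$, and by Lemma~\ref{lem:spacing} only one does. Thus among any three consecutive elements of $\mathcal D_k(x)$ exactly one belongs to the subset $\mathcal D_{k+1}(x)$. Comparing overlapping triples shows that $n\in\mathcal D_{k+1}(x)$ if and only if $n+3^{k+1}\in\mathcal D_{k+1}(x)$. Hence $\mathcal D_{k+1}(x)=p_{k+1}+3^{k+1}\mathbb N_0$ with $p_{k+1}\in\{p_k,p_k+3^k,p_k+2\cdot3^k\}$.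

Since $p_{k+1}\equiv p_k\pmod{3^k}$, there is a unique $\Theta(x)\in\mathbb Z_3$ with $\Theta(x)\equiv-p_k(x)\pmod{3^k}$ for all $k$. Each $p_k=\min\mathcal D_k$ is Borel, so $\Theta$ is Borel. From $\mathcal D_k(\sigma x)=(\mathcal D_k(x)-1)\cap\mathbb N_0$ we get $\Theta(\sigma x)=\Theta(x)+1$.

\emph{The phase determines the letters.} The residue $\Theta(x)\bmod3^k$ tells us the position inside the current $k$-block but not which of the three blocks it is. This matters little, because the blocks agree almost everywhere. Let $\Delta_k\subseteq\{0,\dots,3^k-1\}$ be the set of positions at which $\tau^k(0),\tau^k(1),\tau^k(2)$ do not all agree. All $(k+1)$-blocks begin with $\tau^k(0)$, and in the second and third thirds they can differ only at translates of $\Delta_k$. So $|\Delta_{k+1}|\le2|\Delta_k|$, and $|\Delta_k|\le2^k$. For $t\in\mathbb Z_3$ let $F_k(t)$ be the letter of $\tau^k(0)$ at position $t\bmod3^k$, let $F(t)=\lim_kF_k(t)$ where the limit exists and $F(t)=0$ elsewhere, and put $\Phi(t)=(F(t+n))_{n\ge0}$. Then $\Phi$ is Borel and $\Phi(t+1)=\sigma\Phi(t)$.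

\emph{Uniqueness.} Let $\nu$ be invariant with $\nu(E)=0$. Then $\nu(\sigma^{-n}E)=0$ for all $n$, so $\nu(Y_0)=1$, and $\Theta_*\nu$ is invariant under $t\mapsto t+1$, hence equal to Haar measure. Let $x\in Y_0$ and $n=3^k$. As $n>p_k$, place $n$ lies inside a $k$-block, at position $(n-p_k)\bmod3^k=\Theta(\sigma^nx)\bmod3^k$. So $x_n=F_k(\Theta(\sigma^nx))$ unless $\Theta(\sigma^nx)\bmod3^k\in\Delta_k$. By invariance,
\[
\nu\{x_0\ne F_k(\Theta(x))\}=\nu\{x_n\ne F_k(\Theta(\sigma^nx))\}\le\mathrm{Haar}\{t:t\bmod3^k\in\Delta_k\}\le(2/3)^k.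
\]
The Borel--Cantelli lemma gives $x_0=F(\Theta(x))$ for $\nu$-almost every $x$. Applying this to all $\sigma^nx$, we see that $Y_1=\{x\in Y_0:x=\Phi(\Theta(x))\}$ has $\nu(Y_1)=1$. Therefore $\nu=\Phi_*\Theta_*\nu=\Phi_*\mathrm{Haar}$, which does not depend on $\nu$.

\emph{Existence.} From $z^*=\tau^k(z^*)$ we get $3^k\mathbb N_0\subseteq\mathcal D_k(z^*)$, with equality by Lemma~\ref{lem:spacing}. If $n=3^kq$, then $\sigma^nz^*=\tau^k(\sigma^qz^*)$ is a concatenation of $k$-blocks and one of $n,n+3^k,n+2\cdot3^k$ lies in $3^{k+1}\mathbb N_0=\mathcal D_{k+1}(z^*)$, so $\sigma^nz^*\in G_k$. If $3^k\nmid n$, then $\sigma^nz^*\notin D_k$. Thus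
\begin{equation}\label{eq:zstar}
\mathcal D_k(z^*)=3^k\mathbb N_0\qquad\text{and}\qquad\sigma^nz^*\notin E_k\qquad\text{for all }n,k\ge0.
\end{equation}
Let $\nu_0$ be a weak* limit point of the empirical measures $\frac1N\sum_{n<N}\delta_{\sigma^nz^*}$, where $\delta_y$ is the unit mass at $y$. It is invariant. The sets $E_k$ and $D_k$ are closed and open, so $\nu_0(E_k)=0$ and $\nu_0(D_k)=3^{-k}$. Hence $\nu_0(\{z^*\})=0$ and $\nu_0(E)=0$.

\emph{Isomorphism.} If $x\in Y_1$ and $t=\Theta(x)$, then $\Phi(t)=x\in Y_0$ and $\Theta(\Phi(t))=t$, so $t\in T_1$. If $t\in T_1$ and $x=\Phi(t)$, then $\Phi(\Theta(x))=x$, so $x\in Y_1$. Thus $\Theta\colon Y_1\to T_1$ is a bijection with inverse $\Phi$, and $\mathrm{Haar}(T_1)=\nu_0(\Theta^{-1}T_1)\ge\nu_0(Y_1)=1$. The two intertwining relations give $\sigma Y_1\subseteq Y_1$ and $T_1+1\subseteq T_1$.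
\end{proof}

\begin{remark}\label{rem:support}
The set $E$ meets the support of $\nu_0$, since $\nu_0[\tau^k(0)]\ge\nu_0(D_{k+1})>0$ for all $k$. This cannot be avoided in (T1). Suppose that a closed set $E'$ were disjoint from the support $\Omega$ of $\nu_0$. By compactness there is an $n$ such that no point of $E'$ shares its first $n$ letters with a point of $\Omega$. The sequences all of whose subwords of length $n$ occur in $\Omega$ form a nonempty shift of finite type disjoint from $E'$. It contains a periodic orbit, and the invariant measure on this orbit vanishes on $E'$ and differs from the nonatomic measure $\nu_0$. So the weight $\delta$ must become arbitrarily small along $\nu_0$-typical orbits, and this is the difficulty in (T3).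
\end{remark}

\section{The price of a defect}\label{sec:price}

For $x\in Y$ let $c_n(x)=\#\{0\le j<n:\sigma^jx\in E\}$. We want a single measure $\theta$ on $Y$ that gives every cylinder $[x_0\dots x_{n-1}]$ mass about $12^{-c_n(x)}$ or more. This amounts to bounding the sum of $12^{-c_n}$ over all words of length $n$, and the natural method is to parse a word into $1$-blocks and renormalize. Whether $\sigma^jx\in E$ may depend on letters beyond place $n$, so we first define a cost that depends on the word alone. For $y\in\mathcal A^g$, $g\ge1$, let $\hat y=y\,{*}{*}{*}\cdots$ and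
\[
c(y)=\#\Big\{0\le j<g:\ \sigma^j\hat y\in\bigcup_{k\ge0}E_k\Big\},\qquad\mathcal Z_g=\sum_{y\in\mathcal A^g}12^{-c(y)}.
\]

The elements of $\mathcal D_1(\hat y)$ are called \emph{starts}. By Lemma~\ref{lem:spacing} consecutive starts differ by at least $3$. Group them into maximal \emph{runs} in which consecutive starts differ by exactly $3$. This gives a factorization
\begin{equation}\label{eq:parse}
y=r_0\,\tau(y^1)\,r_1\,\tau(y^2)\cdots\tau(y^J)\,r_J,\qquad J\ge0,
\end{equation}
in which $y^1,\dots,y^J$ are nonempty, $r_1,\dots,r_{J-1}$ are nonempty by maximality of the runs, and $|y^l|\le|y|/3$.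

\begin{lemma}\label{lem:recursion}
If $J=0$, then $c(y)=|y|$. If $J\ge1$, then
\[
c(y)=\max(0,|r_0|-2)+\sum_{l=1}^{J-1}|r_l|+\big(2+|r_J|\big)+\sum_{l=1}^Jc(y^l).
\]
\end{lemma}

\begin{proof}
The sets $E_k$ are disjoint, so we count the defects of level $0$ and those of higher level separately.

\emph{Levels $k\ge1$.} If $\sigma^j\hat y\in E_k\subseteq D_1$, then $j$ is a start, say that of the block coding the letter at place $i$ of $y^l$, where $0\le i<|y^l|$. Fix such $j,l,i$ and a nonempty word $u'$ over $\mathcal A$. Then $\sigma^j\hat y\in[\tau(u')]$ if and only if $j,j+3,\dots,j+3(|u'|-1)$ are starts of blocks coding the letters of $u'$. Such starts are consecutive by Lemma~\ref{lem:spacing}, so they lie in one run, and the condition is equivalent to $\sigma^i\widehat{y^l}\in[u']$. Taking $u'=\tau^{k-1}(\ell)$ gives $\sigma^j\hat y\in D_k\iff\sigma^i\widehat{y^l}\in D_{k-1}$, and taking $u'=\tau^{k-1}(u)\tau^k(\ell)$ gives $\sigma^j\hat y\in G_k\iff\sigma^i\widehat{y^l}\in G_{k-1}$. Hence $\sigma^j\hat y\in E_k\iff\sigma^i\widehat{y^l}\in E_{k-1}$, and the defects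 of level at least $1$ number $\sum_lc(y^l)$.

\emph{Level $0$.} For $0\le j<g=|y|$ we have $\sigma^j\hat y\in E_0$ if and only if none of $j,j+1,j+2$ is a start. If $J=0$, all $g$ places qualify. Let $J\ge1$. The first start is $|r_0|$, and the places before it that qualify are $0,\dots,|r_0|-3$; there are $\max(0,|r_0|-2)$ of them. If $n$ and $n+3$ are consecutive starts in a run, then neither $n+1$ nor $n+2$ qualifies. If $n$ is the last start of run $l<J$, the next start is $n'=n+3+|r_l|$, and the places $n+1,\dots,n'-3$ qualify; there are $|r_l|$ of them. After the last start $n$, all of $n+1,\dots,g-1$ qualify, and $g=n+3+|r_J|$ gives $2+|r_J|$ places.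
\end{proof}

For the word $y=2\;011\;021\;1\;012$ from Example~\ref{ex:slip} we have $r_0=2$, $y^1=02$, $r_1=1$, $y^2=1$, and $r_2$ is empty. The formula gives $c(y)=0+1+2+(2+1)=6$: defects of level $0$ at places $5,9,10$, and defects of level $1$ at the starts $1,4,8$. Each free letter in a word $r_l$ offers $3$ choices and, with at most two exceptions in $r_0$, costs a factor $\frac1{12}$. This is why the next sum converges.

\begin{lemma}\label{lem:partition}
$\sum_{g=1}^n\mathcal Z_g\le\frac12$ for all $n\ge1$.
\end{lemma}

\begin{proof}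
Let $\varepsilon_n$ be the left side and $\varepsilon_0=0$. By induction assume $\varepsilon:=\varepsilon_{\lfloor n/3\rfloor}\le\frac12$. A word $y$ is determined by the data in \eqref{eq:parse}, so we may bound $\varepsilon_n$ by summing the formula of Lemma~\ref{lem:recursion} over all choices of $J$, of words $r_l$ of the allowed lengths, and of nonempty words $y^l$ of length at most $n/3$. The words with $J=0$, and likewise each of $r_1,\dots,r_{J-1}$, contribute at most $\sum_{i\ge1}3^i12^{-i}=\frac13$. For $J\ge1$ the word $r_0$ contributes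
\[
1+3+9+\sum_{i\ge3}3^i12^{-(i-2)}=13+9\cdot\tfrac13=16,
\]
the word $r_J$ contributes $\sum_{i\ge0}3^i12^{-(i+2)}=\frac1{144}\cdot\frac43=\frac1{108}$, and each $y^l$ contributes $\varepsilon$. Therefore
\[
\varepsilon_n\le\frac13+\frac{16}{108}\sum_{J\ge1}3^{-(J-1)}\varepsilon^J\le\frac13+\frac{4}{27}\cdot\frac{1/2}{1-1/6}=\frac13+\frac4{45}=\frac{19}{45}<\frac12.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:theta}
There is a Borel probability measure $\theta$ on $Y$ with
\[
\theta[x_0\dots x_{n-1}]\ge12^{-4}\,n^{-12}\,12^{-c_n(x)}\qquad\text{for all }x\in Y,\ n\ge1.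
\]
\end{proposition}

\begin{proof}
Let $y=x_0\dots x_{n-1}$. We first compare $c(y)$ with $c_n(x)$; cutting $x$ at place $n$ creates new defects, but only a bounded number per level. Suppose that $0\le j<n$, $\sigma^j\hat y\in E_k$ and $\sigma^jx\notin E$. A $k$-block starts at place $j$ of $\hat y$ and contains no $*$, so $j+3^k\le n$ and $\sigma^jx\in D_k$. As $\sigma^jx\notin E_k$, we have $\sigma^jx\in G_k$, while $\sigma^j\hat y\notin G_k$. The word that puts $\sigma^jx$ in $G_k$ has length at most $5\cdot3^k$ and does not fit into $y$, so $j+5\cdot3^k>n$. Thus $j\in\mathcal D_k(x)\cap(n-5\cdot3^k,n-3^k]$, a set with at most $4$ elements by Lemma~\ref{lem:spacing}, and $k\le\log_3n$. Hence $c(y)\le c_n(x)+4(1+\log_3n)$. Since $12^2<3^5$, we have $4\log_312<10$ and $12^{-c(y)}\ge12^{-4}n^{-10}12^{-c_n(x)}$.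

Let $\theta_n$ be the probability measure with mass $12^{-c(y)}/\mathcal Z_n$ at the point $y000\cdots$ for each $y\in\mathcal A^n$, and put $\theta=\sum_{n\ge1}\frac1{n(n+1)}\theta_n$. By Lemma~\ref{lem:partition}, $\mathcal Z_n\le\frac12$, so $\theta[y]\ge\frac2{n(n+1)}12^{-c(y)}\ge n^{-2}12^{-c(y)}$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:theta} implies $h(\nu)\le\nu(E)\log12$ for every ergodic $\nu$ on $Y$, which is (T2) in its plainest form. Indeed, the cylinders $[y]$ of length $n$ with $\theta[y]>n^2\nu[y]$ have total $\nu$-measure at most $n^{-2}$. By the Borel--Cantelli lemma, for $\nu$-almost every $x$ and large $n$ we have $-\log\nu[x_0\dots x_{n-1}]\le-\log\theta[x_0\dots x_{n-1}]+2\log n\le c_n(x)\log12+O(\log n)$; now divide by $n$ and use the Shannon--McMillan--Breiman and Birkhoff theorems. We need the pointwise form of the proposition because $\dim_HK$ concerns all points of $K$.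
\end{remark}

\section{The weight function}\label{sec:delta}

We make the weight constant on each $V_k$, equal to a fixed multiple of a power $\rho^{q_k}$. Then \eqref{eq:v} becomes an expansion in base $1/\rho$ in which the digit $\xi_n$ is delayed by $q_k$ places when $\sigma^{n+1}x\in V_k$. The exponents face three demands. Smoothness at the accumulation point needs $q_k/3^k\to\infty$, because $V_k$ is separated from its complement only at depth $5\cdot3^k$. Delayed digits must not land on one another, which we arrange by making $q_{k+1}-q_k$ a positive multiple of $3^{k+1}$. And few digits may be delayed past a given place, which needs $q_k/3^k$ to grow slowly. All three hold for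
\[
q_k=\sum_{j=1}^kj\,3^j,\qquad q_0=0,\quad q_1=3,\quad q_2=21,\ \dots,\qquad k\le q_k3^{-k}\le\tfrac32k.
\]

\begin{lemma}\label{lem:delta}
There are an admissible $\delta$ and a constant $\eta>0$ such that $\delta(w(x,\xi))=\hat\delta(x)$ for all $(x,\xi)\in X$, where
\[
\hat\delta(x)=\eta\rho^{q_k}\ \text{ for }x\in V_k,\qquad\hat\delta(x)=0\ \text{ for }x\in E.
\]
If $x,x'$ agree in the first $n$ letters, then $|\hat\delta(x)-\hat\delta(x')|\le\rho^{2n}$.
\end{lemma}

\begin{proof}
Let $W=w(X)$ and $\mathcal V_k=\{w(x,\xi):x\in V_k,\ \xi\in\Xi\}$. Since $w$ is injective, $W\setminus\mathcal V_k=\{w(x,\xi):x\notin V_k\}$. If $x\in V_k$ and $x'\notin V_k$, then $x,x'$ differ at a place less than $5\cdot3^k$. By Lemma~\ref{lem:sep}(a), points of $\mathcal V_k$ and of $W\setminus\mathcal V_k$ are at distance at least $\Gamma_k:=\rho^{10\cdot3^k}$. Fix a smooth probability density $\psi$ supported in $(-\frac14,\frac14)$, and let $\chi_k$ be the convolution of the indicator function of the $\Gamma_k/2$-neighborhood of $\mathcal V_k$ with $\Gamma_k^{-1}\psi(\cdot/\Gamma_k)$.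 Then $0\le\chi_k\le1$, $\chi_k=1$ on $\mathcal V_k$, $\chi_k=0$ on $W\setminus\mathcal V_k$, and $|\chi_k^{(r)}|\le\|\psi^{(r)}\|_{L^1}\Gamma_k^{-r}$. For each $r\ge0$,
\[
\sum_k\rho^{q_k}\Gamma_k^{-r}\le\sum_k\rho^{(k-10r)3^k}<\infty,
\]
so $\tilde\delta=\sum_k\rho^{q_k}\chi_k$ is $C^\infty$ with bounded derivatives of all orders. Put $\eta=\rho\,(1+\sup\tilde\delta+\sup|\tilde\delta'|)^{-1}$ and $\delta=\eta\tilde\delta$. Then $\delta$ is admissible, and the formula for $\hat\delta$ holds because the $V_k$ are disjoint with union $Y\setminus E$. For the last claim, take one digit sequence $\xi$ for both points and use $|\delta'|\le1$ and Lemma~\ref{lem:sep}(a).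
\end{proof}

From now on $\delta$ is this function, and $\pi$, $K$, $f$ are given by Proposition~\ref{prop:map}, which proves Theorem~\ref{thm:main}(1). Formula \eqref{eq:v} reads
\begin{equation}\label{eq:v2}
v(x,\xi)=\sum_{n\ge0}\rho^n\,\xi_n\,\hat\delta(\sigma^{n+1}x).
\end{equation}

\section{Upper bounds for dimension}\label{sec:upper}

To apply Lemma~\ref{lem:dim}(b) we need large subsets of $X$ whose images lie in a ball of radius about $\rho^N$. We fix the first $N$ letters and the first $\lceil N/2\rceil$ digits, and among the digits at places from $\lceil N/2\rceil$ to $N-1$ we leave the invisible ones free: $w$ does not resolve them at this scale and $v$ ignores them. For $\omega=(x,\xi)$ and $N\ge1$ let $Q_N(\omega)$ be the set of $\omega'=(x',\xi')$ such that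
\begin{itemize}
\item $x'_n=x_n$ for $n<N$,
\item $\xi'_n=\xi_n$ for $n<\lceil N/2\rceil$,
\item $\xi'_n=\xi_n$ for those $n$ with $\lceil N/2\rceil\le n<N$ and $\sigma^{n+1}x\notin E$.
\end{itemize}
In particular $[\omega_0\dots\omega_{N-1}]\subseteq Q_N(\omega)$.

\begin{lemma}\label{lem:Q}
With $C_1=8m^2+3$ we have $\pi(Q_N(\omega))\subseteq B(\pi(\omega),C_1\rho^N)$ for all $\omega,N$. Consequently, if $\Lambda$ is a Borel probability measure on $X$, $Z\subseteq X$, $\gamma\ge0$, and $\limsup_N\frac1N\log\Lambda(Q_N(\omega))\ge-\gamma$ for all $\omega\in Z$, then $\dim_H\pi(Z)\le\gamma/L$.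
\end{lemma}

\begin{proof}
Let $\omega'\in Q_N(\omega)$. By Lemma~\ref{lem:sep}(a), $|w(\omega)-w(\omega')|\le\rho^{2\lceil N/2\rceil}\le\rho^N$. We compare the series \eqref{eq:v2} term by term. For $n<N$ the sequences $\sigma^{n+1}x$ and $\sigma^{n+1}x'$ agree in the first $N-n-1$ letters, so their weights differ by at most $\rho^{2(N-n-1)}$ by Lemma~\ref{lem:delta}. If $\xi'_n=\xi_n$, the $n$-th terms differ by at most $m\rho^n\rho^{2(N-n-1)}$. If $\xi'_n\ne\xi_n$, then $\sigma^{n+1}x\in E$ and $\hat\delta(\sigma^{n+1}x)=0$, so the difference is $\rho^n\xi'_n\hat\delta(\sigma^{n+1}x')$, which obeys the same bound. These bounds add up to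
\[
m\sum_{n<N}\rho^{2N-n-2}\le\frac{m\rho^{N-1}}{1-\rho}\le2m\rho^{N-1}=8m^2\rho^N.
\]
For $n\ge N$ the terms of both series lie in $[0,\frac14\rho^n]$, because $m\rho=\frac14$, so the tails differ by at most $\rho^N$. Altogether $|\pi(\omega)-\pi(\omega')|\le(8m^2+2)\rho^N$.

For the second claim put $r_N=C_1\rho^N$. For large $N$,
\[
\frac{\log\pi_*\Lambda(B(\pi(\omega),r_N))}{\log r_N}\le\frac{-\log\Lambda(Q_N(\omega))}{NL-\log C_1},
\]
and the lower limit of the right side is at most $\gamma/L$. Apply Lemma~\ref{lem:dim}(b).
\end{proof}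

Put $\alpha=\frac12\log m-\log12$, the net loss per defect. It is positive because $m>144$. The number of free digits in $Q_N(\omega)$ is
\[
\#\{\lceil N/2\rceil<j\le N:\sigma^jx\in E\}=c_{N+1}(x)-c_{\lceil N/2\rceil+1}(x)\ge c_N(x)-c_{\lceil N/2\rceil}(x)-1.
\]
The set $Q_N(\omega)$ is the product of the cylinder $[x_0\dots x_{N-1}]$ with a set of digit sequences in which all but the free digits among the first $N$ are prescribed. Using Proposition~\ref{prop:theta} and $c_N\log m-c_N\log12=\frac12c_N\log m+\alpha c_N$, we find a constant $C_2$, depending only on $m$, with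
\begin{equation}\label{eq:key}
\log(\theta\times\beta)(Q_N(\omega))\ge-N\log m+\Big(\tfrac12c_N(x)-c_{\lceil N/2\rceil}(x)\Big)\log m+\alpha\,c_N(x)-C_2\log(N+1).
\end{equation}

\begin{proposition}\label{prop:upper}
\begin{enumerate}
\item[(a)] $\dim_HK\le s$.
\item[(b)] If $\tilde\mu$ is an ergodic measure on $X$ with marginal $\nu$ on $Y$, then $\dim_H\pi_*\tilde\mu\le s-\alpha\nu(E)/L$.
\item[(c)] If $\tilde\mu$ is an ergodic measure on $X$, then $\dim_H\pi_*\tilde\mu\le h(\tilde\mu)/L$.
\end{enumerate}
\end{proposition}

\begin{proof}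
(a) The bracket in \eqref{eq:key} is negative when the defects up to time $N$ are concentrated in the first half. This cannot happen to a fixed degree at all dyadic scales. Let $\gamma_j=2^{-j}c_{2^j}(x)\in[0,1]$. For $N=2^j$, $j\ge1$, the bracket equals $\frac N2(\gamma_j-\gamma_{j-1})$. If $\limsup_j(\gamma_j-\gamma_{j-1})$ were negative, then $\gamma_j\to-\infty$, which is absurd. As $\alpha c_N\ge0$, we get $\limsup_N\frac1N\log(\theta\times\beta)(Q_N(\omega))\ge-\log m$ for every $\omega\in X$. Lemma~\ref{lem:Q} gives $\dim_HK\le\log m/L=s$.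

(b) By Birkhoff's theorem the Borel set $Z=\{(x,\xi):c_N(x)/N\to\nu(E)\}$ has $\tilde\mu(Z)=1$. On $Z$ the bracket in \eqref{eq:key} is $o(N)$, so $\log(\theta\times\beta)(Q_N(\omega))\ge-N(\log m-\alpha\nu(E))-o(N)$. Lemma~\ref{lem:Q} gives $\dim_H\pi(Z)\le s-\alpha\nu(E)/L$, and $\pi(Z)$ is a Borel set of full $\pi_*\tilde\mu$-measure because $\pi$ is a homeomorphism.

(c) Let $Z$ be the Borel set of full measure on which $-\frac1N\log\tilde\mu[\omega_0\dots\omega_{N-1}]\to h(\tilde\mu)$. Since $Q_N(\omega)$ contains this cylinder, Lemma~\ref{lem:Q} applies with $\Lambda=\tilde\mu$ and $\gamma=h(\tilde\mu)$.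
\end{proof}

\begin{remark}
The hypothesis $m\ge145$ enters only through the sign of $\alpha$: part (a) uses $\alpha\ge0$, and the uniqueness proof uses $\alpha>0$ through part (b). Some lower bound on $m$ is needed. The set $K$ projects onto $w(X)$, so $\dim_HK\ge\log(3m)/(2L)$ by Example~\ref{ex:extreme}, and for $m=2$ this exceeds $s$.
\end{remark}

\section{The measure $\mu_0$ has dimension $s$}\label{sec:lower}

Let $\tilde\mu_0=\nu_0\times\beta$ and $\mu_0=\pi_*\tilde\mu_0$.

\begin{lemma}\label{lem:ergodic}
The measure $\mu_0$ is ergodic.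
\end{lemma}

\begin{proof}
A system is ergodic if the correlations $\int\phi\,(\phi'\circ\sigma^n)$ converge in Ces\`aro mean to $\int\phi\int\phi'$ for all $\phi,\phi'$ in a family whose span is dense in $L^2$. Take products $\phi=\phi_1(x)\phi_2(\xi)$ and $\phi'=\phi'_1(x)\phi'_2(\xi)$ of bounded functions. The correlation is the product of $\int\phi_1(\phi_1'\circ\sigma^n)\,d\nu_0$, which is bounded and converges in Ces\`aro mean to $\int\phi_1\int\phi_1'$ by ergodicity of $\nu_0$, and of $\int\phi_2(\phi_2'\circ\sigma^n)\,d\beta$, which converges to $\int\phi_2\int\phi_2'$ by mixing. The product converges in Ces\`aro mean to the product of the limits.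
\end{proof}

We bound the dimension from below on a single fiber $\{x\}\times\Xi$, using the coordinate $v$ alone. Let $x\in Y_0$, and for $n\ge0$ let $k_n$ be the index with $\sigma^{n+1}x\in V_{k_n}$. By \eqref{eq:v2} and Lemma~\ref{lem:delta},
\begin{equation}\label{eq:slots}
v(x,\xi)=\eta\sum_{n\ge0}\rho^{j_n}\xi_n,\qquad j_n=n+q_{k_n}.
\end{equation}
We say that the digit $\xi_n$ occupies \emph{slot} $j_n$.

\begin{example}
Formula \eqref{eq:slots} needs only $\sigma^{n+1}x\notin E$ for $n\ge0$. By \eqref{eq:zstar} this holds for $x=z^*$, and $k_n$ is then the exponent of $3$ in $n+1$: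
\[
\begin{array}{c|cccccccccccc}
n&0&1&2&3&4&5&6&7&8&9&10&11\\
k_n&0&0&1&0&0&1&0&0&2&0&0&1\\
j_n&0&1&5&3&4&8&6&7&29&9&10&14
\end{array}
\]
The digit $\xi_2$ moves to slot $5$, which $\xi_5$ has left for slot $8$, which $\xi_8$ has left for slot $29$. Since $j_n\ge n$, slots $2$ and $11$ stay empty. With $q_1=1$ instead of $3$ we would have $j_2=j_3=3$, and $v$ would see only the sum $\xi_2+\xi_3$, which takes $2m-1$ values instead of $m^2$.
\end{example}

\begin{lemma}\label{lem:slots}
Let $x\in Y_0$. The map $n\mapsto j_n$ is injective, and there is an absolute constant $C_3$ such that $\mathcal S_N=\{n:j_n<N\}$ satisfies $|\mathcal S_N|\ge N-C_3(1+\log N)^2$ for all $N\ge1$.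
\end{lemma}

\begin{proof}
\emph{Injectivity.} Let $j_n=j_{n'}$ with $n\ne n'$. Then $k_n\ne k_{n'}$; say $k=k_n<k'=k_{n'}$. The difference $n-n'=q_{k'}-q_k=\sum_{j=k+1}^{k'}j3^j$ is a positive multiple of $3^{k+1}$. Since $V_{k'}\subseteq D_{k'}\subseteq D_{k+1}$, we have $n'+1\in\mathcal D_{k+1}(x)=p_{k+1}+3^{k+1}\mathbb N_0$ by Proposition~\ref{prop:odometer}(a). Hence $n+1\in\mathcal D_{k+1}(x)$, that is, $\sigma^{n+1}x\in D_{k+1}$. This contradicts $\sigma^{n+1}x\in V_k$.

\emph{Counting.} We bound the number of $n<N$ with $j_n\ge N$. If such an $n$ has $k_n=k$, then $n+1\in\mathcal D_k(x)\cap(N-q_k,N]$, and by Lemma~\ref{lem:spacing} this set has at most $1+q_k3^{-k}\le1+\frac32k$ elements. We use this for $k\le\log_3N$. If $n<N$ and $k_n>\log_3N$, then $n+1\in\mathcal D_k(x)\cap[1,N]$ for $k=\lfloor\log_3N\rfloor+1$, and this set has at most one element because $3^k>N$. So $|\mathcal S_N|\ge N-1-\sum_{k\le\log_3N}(1+\frac32k)$.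
\end{proof}

\begin{proposition}\label{prop:lower}
$\dim_H\mu_0=\dim_HK=s$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:upper}(a) it suffices to show $\dim_HZ\ge s$ for every Borel set $Z\subseteq K$ with $\mu_0(Z)=1$. By Fubini's theorem and $\nu_0(Y_0)=1$ there is an $x\in Y_0$ with $\beta\{\xi:\pi(x,\xi)\in Z\}=1$. Let $\Lambda_x$ be the image of $\beta$ under $\xi\mapsto\pi(x,\xi)$, so that $\Lambda_x(Z)=1$.

For $\xi\in\Xi$ define $\bar\xi\in\Xi$ by $\bar\xi_j=\xi_n$ if $j=j_n$, and $\bar\xi_j=0$ if slot $j$ is empty. This is well defined by injectivity, and $v(x,\xi)=\eta\sum_j\rho^j\bar\xi_j$. If $\bar\xi$ and $\bar\xi'$ differ at a place less than $N$, then $|v(x,\xi)-v(x,\xi')|\ge\frac23\eta\rho^{N-1}$ by Lemma~\ref{lem:sep}(b). So if $I$ is an interval of length less than $\frac23\eta\rho^{N-1}$, all $\xi$ with $v(x,\xi)\in I$ have the same digits $\xi_n$, $n\in\mathcal S_N$, and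
\[
\beta\{\xi:v(x,\xi)\in I\}\le m^{-|\mathcal S_N|}\le\rho^{sN}\,m^{C_3(1+\log N)^2}.
\]
Fix $s'<s$. The right side is at most $C\rho^{s'N}$ with $C$ independent of $N$. Given a small $r>0$, let $N$ be maximal with $2r<\frac23\eta\rho^{N-1}$; then $\rho^N\le3r/\eta$. A ball of radius $r$ projects onto an interval of length $2r$ on the $v$-axis, so $\Lambda_x(B(z,r))\le C(3r/\eta)^{s'}$ for all $z$. Lemma~\ref{lem:dim}(a) gives $\dim_HZ\ge s'$.
\end{proof}

\section{Uniqueness and the natural extension}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]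
By Lemma~\ref{lem:ergodic} and Proposition~\ref{prop:lower}, $\mu_0$ is ergodic and has full dimension $s$. Let $\mu$ be an ergodic measure on $K$ with $\dim_H\mu=s$, let $\tilde\mu=(\pi^{-1})_*\mu$, and let $\nu$ be its marginal on $Y$. Proposition~\ref{prop:upper}(b) and $\alpha>0$ force $\nu(E)=0$, so $\nu=\nu_0$ by Proposition~\ref{prop:odometer}(b). Proposition~\ref{prop:upper}(c) gives $h(\tilde\mu)\ge sL=\log m$. The letters carry no entropy, so all of it must come from the digits, and this is possible only if they are uniform and independent of the letters.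

To prove this, regard the blocks $x_{[a,b)}=x_a\dots x_{b-1}$ and $\xi_{[a,b)}$ as random variables under $\tilde\mu$, and suppose $\tilde\mu\ne\nu_0\times\beta$. Cylinders determine a measure, so there are $k\ge1$, a word $u\in\mathcal A^k$ and a digit word $u'$ of length $k$ with $\tilde\mu([u]\times[u'])\ne\nu_0[u]\,m^{-k}$. Then $\nu_0[u]>0$, the conditional law of $\xi_{[0,k)}$ given $x_{[0,k)}=u$ is not uniform, and $H(\xi_{[0,k)}\mid x_{[0,k)})=k\log m-\epsilon$ with $\epsilon>0$. By the rules of Section~\ref{sec:tools} and stationarity,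
\[
H(\xi_{[0,nk)}\mid x_{[0,nk)})\le\sum_{j<n}H\big(\xi_{[jk,(j+1)k)}\mid x_{[jk,(j+1)k)}\big)=n(k\log m-\epsilon).
\]
Adding $H(x_{[0,nk)})$, dividing by $nk$ and letting $n\to\infty$ gives $h(\tilde\mu)\le h(\nu_0)+\log m-\epsilon/k<\log m$, because $h(\nu_0)=0$. This contradiction shows $\mu=\mu_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $\hat\Xi=\{0,\dots,m-1\}^{\mathbb Z}$ with the uniform Bernoulli measure $\hat\beta$, and let $T(t,\xi)=(t+1,\sigma\xi)$ on $\mathbb Z_3\times\hat\Xi$. With $\Theta,\Phi,T_1$ as in Proposition~\ref{prop:odometer}(c), define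
\[
\Psi(t,\xi)=(z_n)_{n\ge0},\qquad z_n=\pi\big(\Phi(t-n),(\xi_{r-n})_{r\ge0}\big).
\]
Since $\sigma\Phi(t-n-1)=\Phi(t-n)$ and $f\circ\pi=\pi\circ\sigma$, we have $f(z_{n+1})=z_n$, so $\Psi$ is a Borel map into $\hat K$. The coordinate of $\Psi(T(t,\xi))$ with index $n+1$ is $\pi(\Phi(t-n),(\xi_{r-n})_{r\ge0})=z_n$, and the coordinate with index $0$ is $\pi(\Phi(t+1),(\xi_{r+1})_{r\ge0})=f(z_0)$. Thus $\Psi\circ T=\hat f\circ\Psi$. The measure $\Psi_*(\mathrm{Haar}\times\hat\beta)$ is therefore $\hat f$-invariant, and its image under $(z_n)\mapsto z_0$ is $\pi_*(\nu_0\times\beta)=\mu_0$. By the uniqueness in the definition of the natural extension it equals $\hat\mu_0$.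

For the inverse, write $z_n=\pi(x^{(n)},\xi^{(n)})$. On the Borel set where $x^{(0)}\in Y_0$ put $\Psi'((z_n))=(\Theta(x^{(0)}),\xi)$, with $\xi_r=\xi^{(0)}_r$ for $r\ge0$ and $\xi_{-n}=\xi^{(n)}_0$ for $n\ge1$. For $t\in T_1$ we have $\Psi'(\Psi(t,\xi))=(t,\xi)$. Hence $\Psi$ is injective on $T_1\times\hat\Xi$, a set of full measure that $T$ maps into itself, and its image is the Borel set
\[
\{\hat z\in\hat K:\ x^{(0)}\in Y_0,\ \Psi'(\hat z)\in T_1\times\hat\Xi,\ \Psi(\Psi'(\hat z))=\hat z\},
\]
which has full $\hat\mu_0$-measure and is mapped into itself by $\hat f$. So $\Psi$ is an isomorphism.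

For every $k$ the function $(t,\xi)\mapsto\exp(2\pi\mathrm i\,t/3^k)$ is an eigenfunction of $T$ with eigenvalue $\zeta_k=\exp(2\pi\mathrm i/3^k)$. If the natural extension were isomorphic to a Bernoulli measure times a rotation on $\mathbb Z/p\mathbb Z$, Lemma~\ref{lem:eigen} would give $\zeta_k^p=1$ for all $k$, which is false when $3^k>p$.
\end{proof}

\section{The conformal case}\label{sec:conformal}

We prove Theorem~\ref{thm:conformal}. The plan is to code $K$ by a shift of finite type, to show that the set with a given itinerary of length $n$ has size comparable to the inverse of the expansion factor of $f^n$, and to read off the measure of full dimension from the variational principle. Since the sets $R_i$ may overlap along their boundaries, the coding need not be injective, and the lower bound for dimension requires a separate argument that only boundedly many such sets of a given size meet a ball of that size.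

If $M$ is disconnected we replace $d$ by $\min(d,1)$, which changes nothing at small scales. Curves are piecewise $C^1$ and are parametrized by $[0,1]$. For $r\le1$, a curve from $x$ of length less than $r$ stays in $B(x,r)$, and each $y\in B(x,r)$ is the endpoint of such curves with lengths arbitrarily close to $d(x,y)$. The letter $C$ denotes constants $C\ge1$ that depend only on $f$, $K$ and the partition and may change from line to line. The factor $a=|\det Df|^{1/\dim M}$ is $C^1$ on $U$ because $f$ is $C^2$, and $a\ge\lambda$. Put $a_n(x)=\prod_{k<n}a(f^kx)$; if $x,\dots,f^{n-1}x\in U$, then $D_xf^n$ multiplies the length of every tangent vector by exactly $a_n(x)$.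

\subsection{Inverse branches}

Choose $\varepsilon_1\in(0,1)$ such that $K'=\{z:d(z,K)\le\varepsilon_1\}$ is a compact subset of $U$ and $f$ is injective on $B(x,\varepsilon_1)$ for each $x\in K$; the second property follows from the inverse function theorem and the Lebesgue number lemma. Let $a_{\max}=\max_{K'}a$ and $\varepsilon_0=\varepsilon_1/a_{\max}<\varepsilon_1$. Integrating the bounded gradient of $\log a$ along curves in $B(x,\varepsilon_1)\subseteq K'$ gives
\begin{equation}\label{eq:lip}
|\log a(z)-\log a(x)|\le C\,d(x,z)\qquad(x\in K,\ z\in B(x,\varepsilon_1)).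
\end{equation}

\begin{lemma}\label{lem:branches}
\begin{enumerate}
\item[(a)] For $x\in K$ we have $f(B(x,\varepsilon_1))\supseteq B(f(x),\varepsilon_1)$. Let $g_x$ be the restriction of $(f|_{B(x,\varepsilon_1)})^{-1}$ to $B(f(x),\varepsilon_1)$. Then $d(g_xp,x)\le\lambda^{-1}d(p,f(x))$. If $d(x,y)<\varepsilon_0$, then $f(y)\in B(f(x),\varepsilon_1)$ and $g_x(f(y))=y$.
\item[(b)] For $x\in K$ and $n\ge0$ the map $g_{x,n}=g_x\circ g_{f(x)}\circ\dots\circ g_{f^{n-1}(x)}$ (the identity if $n=0$) is a diffeomorphism of $B(f^nx,\varepsilon_1)$ onto an open set, and $f^k\circ g_{x,n}=g_{f^kx,n-k}$ for $k\le n$. There is a constant $C_0$ such that for all $x,n$, all $p\in B(f^nx,\varepsilon_1)$ and all $\varepsilon\le\varepsilon_1$,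
\begin{gather}
C_0^{-1}\le a_n(g_{x,n}p)/a_n(x)\le C_0,\qquad d(g_{x,n}p,x)\le C_0\,a_n(x)^{-1}d(p,f^nx),\label{eq:dist}\\
g_{x,n}(B(f^nx,\varepsilon))\supseteq B\big(x,\varepsilon\,C_0^{-1}a_n(x)^{-1}\big).\label{eq:round}
\end{gather}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $O=f(B(x,\varepsilon_1))$ is open, and the inverse $g\colon O\to B(x,\varepsilon_1)$ is $C^1$ with $\|Dg\|\le\lambda^{-1}$. Let $\gamma$ be a curve from $f(x)$ of length $\ell<\varepsilon_1$, and let $t^*>0$ be the supremum of the $t$ with $\gamma[0,t]\subseteq O$. On $[0,t^*)$ the curve $g\circ\gamma$ has length at most $\ell/\lambda$, so it stays in the compact set $\{z:d(z,x)\le\ell/\lambda\}\subseteq B(x,\varepsilon_1)$. A limit point $z$ of $g(\gamma(t))$ as $t\uparrow t^*$ satisfies $f(z)=\gamma(t^*)$, so $\gamma(t^*)\in O$. As $O$ is open, $t^*=1$, and $d(g(\gamma(1)),x)\le\ell/\lambda$. This proves the first two claims. If $d(x,y)<\varepsilon_0$, then $d(f(x),f(y))\le a_{\max}d(x,y)<\varepsilon_1$, and $g_x(f(y))=y$ by the definition of $g_x$.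

(b) By (a), $g_y$ maps $B(f(y),\varepsilon_1)$ into $B(y,\varepsilon_1)$, so the composition is defined, and $d(f^kg_{x,n}p,f^kx)\le\lambda^{-(n-k)}d(p,f^nx)$. Summing \eqref{eq:lip} over $k<n$ gives the first part of \eqref{eq:dist} with $\log C_0=C\varepsilon_1\sum_{j\ge1}\lambda^{-j}$. The derivative of $g_{x,n}$ at $p$ multiplies lengths by $a_n(g_{x,n}p)^{-1}\le C_0a_n(x)^{-1}$. Applying $g_{x,n}$ to curves from $f^nx$ to $p$ of length less than $\varepsilon_1$ gives the second part.

For \eqref{eq:round}, let $O=g_{x,n}(B(f^nx,\varepsilon))$, an open set containing $x$. Let $\gamma$ be a curve from $x$ of length $\ell<\varepsilon C_0^{-1}a_n(x)^{-1}$, and let $t^*>0$ be the supremum of the $t$ with $\gamma[0,t]\subseteq O$. On $O$ the derivative of $f^n$ has norm $a_n\le C_0a_n(x)$, so on $[0,t^*)$ the curve $f^n\circ\gamma$ has length at most $\ell'=C_0a_n(x)\ell<\varepsilon$. Hence $d(f^n\gamma(t^*),f^nx)\le\ell'<\varepsilon$, and $\gamma(t^*)=\lim_{t\uparrow t^*}g_{x,n}(f^n\gamma(t))=g_{x,n}(f^n\gamma(t^*))\in O$. As $O$ is open, $t^*=1$ and $\gamma(1)\in O$.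
\end{proof}

Conformality is used here: the same number $a_n(x)^{-1}$ controls the outer radius in \eqref{eq:dist} and the inner radius in \eqref{eq:round}. For the maps of Section~\ref{sec:family} with constant $\delta$ these radii are of orders $\rho^n$ and $\rho^{2n}$.

\subsection{Coding}

A word or sequence over $\mathcal I$ is \emph{admissible} if $A_{i_ki_{k+1}}=1$ for all consecutive entries. Let $\Sigma_A$ be the space of admissible one-sided sequences. For an admissible word $\mathbf i=(i_0,\dots,i_n)$ put $R_{\mathbf i}=\{x\in K:f^kx\in R_{i_k},\ 0\le k\le n\}$, a compact set. Since $R_{i_1}\subseteq f(R_{i_0})$, we have $f(R_{i_0\dots i_n})=f(R_{i_0})\cap R_{i_1\dots i_n}=R_{i_1\dots i_n}$, and by induction $f^n(R_{\mathbf i})=R_{i_n}$.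

\begin{lemma}\label{lem:cyl}
For every admissible $\mathbf i=(i_0,\dots,i_n)$ and all $x,y\in R_{\mathbf i}$,
\[
\operatorname{diam}R_{\mathbf i}\le C\,a_n(x)^{-1},\qquad a_n(y)\le C\,a_n(x).
\]
\end{lemma}

\begin{proof}
First, there is an $n_0$ with $\operatorname{diam}R_{\mathbf i}<\varepsilon_0$ whenever $|\mathbf i|>n_0$. Otherwise the admissible words with $\operatorname{diam}R_{\mathbf i}\ge\varepsilon_0$ form an infinite set closed under taking prefixes, and K\"onig's lemma gives a sequence in $\Sigma_A$ all of whose prefixes are in this set. A decreasing sequence of compact sets of diameter at least $\varepsilon_0$ has an intersection of diameter at least $\varepsilon_0$, which contradicts the last property of a Markov partition.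

Let $n\ge n_0$ and $n'=n-n_0$. For $k\le n'$ the points $f^kx,f^ky$ lie in $R_{i_k\dots i_n}$, so $d(f^kx,f^ky)<\varepsilon_0$. Lemma~\ref{lem:branches}(a) gives $f^ky=g_{f^kx}(f^{k+1}y)$ for $k<n'$, hence $y=g_{x,n'}(f^{n'}y)$. By \eqref{eq:dist}, $d(x,y)\le C_0\varepsilon_0a_{n'}(x)^{-1}$ and $a_{n'}(y)\le C_0a_{n'}(x)$. On $K$ we have $a_{n'}\le a_n\le a_{\max}^{n_0}a_{n'}$, and both claims follow. For $n<n_0$ they follow from $1\le a_n\le a_{\max}^{n_0}$ and $\operatorname{diam}K<\infty$.
\end{proof}

Define $\pi\colon\Sigma_A\to K$ by $\{\pi(\mathbf i)\}=K\cap\bigcap_nf^{-n}(R_{i_n})$. Then $\pi\circ\sigma=f\circ\pi$ and $\pi([\mathbf j])\subseteq R_{\mathbf j}$ for admissible words $\mathbf j$. The map $\pi$ is onto: given $x\in R_{i_0}$, the point $f(x)$ lies in some $R_{i_1}$ with $A_{i_0i_1}=1$, and so on. If two sequences agree up to place $n$, their images are at distance at most $C\lambda^{-n}$ by Lemma~\ref{lem:cyl}. So $\pi$ is continuous, and by \eqref{eq:lip} the function $\varphi=\log a\circ\pi\ge\log\lambda>0$ is H\"older: it varies by at most $C\lambda^{-n}$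 on cylinders of length $n+1$. This is where $C^2$ regularity is used. Note that $\sum_{k<n}\varphi(\sigma^k\mathbf i)=\log a_n(\pi\mathbf i)$.

\subsection{The equilibrium state}

For continuous $\psi$ on $\Sigma_A$ the pressure is $P(\psi)=\sup_\nu\{h(\nu)+\int\psi\,d\nu\}$, the supremum over $\sigma$-invariant probability measures; a measure that attains it is an \emph{equilibrium state}. Let $A$ be primitive and $\psi$ H\"older. We use the following facts \cite[Ch.~1]{Bowen}: there is exactly one equilibrium state $m_\psi$; it is ergodic; it has the Gibbs property that $m_\psi[i_0\dots i_{n-1}]$ is within a bounded factor of $\exp\big(-nP(\psi)+\sum_{k<n}\psi(\sigma^k\mathbf i)\big)$ for all $\mathbf i$ and $n$; and the corresponding measure on the two-sided shift of finite type is isomorphic to a Bernoulli shift. Primitivity of $A$ is used only here, and the two-point orbit in Section~\ref{sec:intro} shows that the Bernoulli conclusion fails without it.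

The function $t\mapsto P(-t\varphi)$ is Lipschitz with constant $\max\varphi$, satisfies $P(-(t+t')\varphi)\le P(-t\varphi)-t'\log\lambda$ for $t'\ge0$, and has $P(0)\ge0$. So there is a unique $s\ge0$ with $P(-s\varphi)=0$. Let $m_s$ be the equilibrium state of $-s\varphi$ and $\mathsf m=\pi_*m_s$, an ergodic measure on $K$. As $a_n\le a_{n+1}\le a_{\max}a_n$, the Gibbs property reads
\begin{equation}\label{eq:gibbs}
C^{-1}\le m_s[i_0\dots i_n]\;a_n(\pi\mathbf i)^s\le C\qquad(\mathbf i\in\Sigma_A,\ n\ge0).
\end{equation}

\subsection{Upper bounds and uniqueness}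

For $\mathbf i\in\Sigma_A$ let $r_n=2Ca_n(\pi\mathbf i)^{-1}$ with $C$ from Lemma~\ref{lem:cyl}. Then $r_n\to0$ and $B(\pi\mathbf i,r_n)\supseteq\pi([i_0\dots i_n])$. By \eqref{eq:gibbs}, $\mathsf m(B(\pi\mathbf i,r_n))\ge C^{-1}a_n(\pi\mathbf i)^{-s}\ge C^{-1}r_n^s$, and Lemma~\ref{lem:dim}(b) gives $\dim_HK\le s$.

Let $\mu$ be an ergodic measure on $K$. It has an ergodic lift $\tilde\mu$ to $\Sigma_A$, for the following reason. The image under $\pi_*$ of the probability measures on $\Sigma_A$ is weak* compact and convex and contains all point masses, so it contains $\mu$, say $\mu=\pi_*\mu'$. Limit points of $\frac1n\sum_{k<n}\sigma^k_*\mu'$ are invariant and project to $\mu$. The invariant lifts of $\mu$ thus form a nonempty compact convex set; let $\tilde\mu$ be an extreme point. If $\tilde\mu$ is a proper convex combination of invariant measures $\mu_1,\mu_2$, then $\pi_*\mu_1=\pi_*\mu_2=\mu$ by ergodicity of $\mu$, so $\mu_1=\mu_2=\tilde\mu$. Hence $\tilde\mu$ is ergodic.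

By the Shannon--McMillan--Breiman and Birkhoff theorems and inner regularity there is a $\sigma$-compact set $Z\subseteq\Sigma_A$ with $\tilde\mu(Z)=1$ on which $-\frac1n\log\tilde\mu[i_0\dots i_n]\to h(\tilde\mu)$ and $\frac1n\log a_n(\pi\mathbf i)\to\int\varphi\,d\tilde\mu$. The image $\pi(Z)$ is $\sigma$-compact, hence Borel, and has full $\mu$-measure. Since $\mu(B(\pi\mathbf i,r_n))\ge\tilde\mu[i_0\dots i_n]$, Lemma~\ref{lem:dim}(b) gives
\[
\dim_H\mu\le h(\tilde\mu)\Big/\int\varphi\,d\tilde\mu.
\]
If $\dim_H\mu\ge s$, then $h(\tilde\mu)-s\int\varphi\,d\tilde\mu\ge0=P(-s\varphi)$, so $\tilde\mu$ is an equilibrium state, $\tilde\mu=m_s$ and $\mu=\mathsf m$.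

\subsection{The lower bound}

We place in each $R_{\mathbf i}$ a marked point that is mapped by $f^n$ deep into the interior of $R_{i_n}$, and show that marked points of comparable depth are well separated. Choose $z_j\in\mathrm{int}_KR_j$ and $\varepsilon_2>0$ with $K\cap B(z_j,\varepsilon_2)\subseteq R_j$ for all $j$. Each $(f|_{R_j})^{-1}$ is continuous on the compact set $f(R_j)$, hence uniformly continuous. So there is $\varepsilon<\min(\varepsilon_0,\varepsilon_2)$ such that $p,p'\in f(R_j)$ and $d(p,p')<\varepsilon$ imply $d\big((f|_{R_j})^{-1}p,(f|_{R_j})^{-1}p'\big)<\varepsilon_0$.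

\begin{lemma}\label{lem:interior}
Let $\mathbf i=(i_0,\dots,i_n)$ be admissible, $y\in R_{\mathbf i}$ and $f^ny=z_{i_n}$. If $q\in K\cap g_{y,n}(B(f^ny,\varepsilon))$, then $f^lq\in\mathrm{int}_KR_{i_l}$ for $0\le l\le n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:branches}, $d(f^kq,f^ky)<\varepsilon$ for all $k\le n$. We show $f^kq\in R_{i_k}$ by descending induction. For $k=n$ this holds because $\varepsilon<\varepsilon_2$. Let $f^{k+1}q\in R_{i_{k+1}}\subseteq f(R_{i_k})$ and put $q'=(f|_{R_{i_k}})^{-1}(f^{k+1}q)$. Since $f^ky=(f|_{R_{i_k}})^{-1}(f^{k+1}y)$, the choice of $\varepsilon$ gives $d(q',f^ky)<\varepsilon_0$. The points $q'$ and $f^kq$ lie in $B(f^ky,\varepsilon_0)$, where $f$ is injective, and have the same image. So $f^kq=q'\in R_{i_k}$.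

Now apply the case $k=0$ of this to the word $(i_l,\dots,i_n)$ and the point $f^ly$: every point of $K$ in the open set $g_{f^ly,n-l}(B(f^ny,\varepsilon))$ lies in $R_{i_l}$. This open set contains $f^lq$, so $f^lq\in\mathrm{int}_KR_{i_l}$.
\end{proof}

For $0<r<1$ let $\mathcal W_r$ be the set of admissible words $\mathbf i=(i_0,\dots,i_n)$ such that $\max_{R_{\mathbf i}}a_n\ge1/r$ and no proper prefix has the corresponding property. Since $a_0=1<1/r$ and $a_n\ge\lambda^n$, every sequence in $\Sigma_A$ has exactly one prefix in $\mathcal W_r$, and this prefix has $n\ge1$. For $\mathbf i\in\mathcal W_r$ we have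
\begin{equation}\label{eq:scale}
C^{-1}r^{-1}\le a_n\le C\,r^{-1}\quad\text{on }R_{\mathbf i}:
\end{equation}
the lower bound follows from Lemma~\ref{lem:cyl}, and the upper bound from $a_{n-1}<1/r$ on $R_{i_0\dots i_{n-1}}\supseteq R_{\mathbf i}$. Since $f^n(R_{\mathbf i})=R_{i_n}$, we can pick $y_{\mathbf i}\in R_{\mathbf i}$ with $f^ny_{\mathbf i}=z_{i_n}$.

Let $\mathbf i\ne\mathbf j$ be in $\mathcal W_r$, with $\mathbf i=(i_0,\dots,i_n)$. Neither is a prefix of the other, so there is a first place $l$ with $i_l\ne j_l$. Suppose $d(y_{\mathbf i},y_{\mathbf j})<\varepsilon C_0^{-1}a_n(y_{\mathbf i})^{-1}$. By \eqref{eq:round} and Lemma~\ref{lem:interior}, $f^ly_{\mathbf j}\in\mathrm{int}_KR_{i_l}\cap R_{j_l}$. This set is empty: $\mathrm{int}_KR_{i_l}$ is open in $K$ and disjoint from $\mathrm{int}_KR_{j_l}$, hence from its closure $R_{j_l}$. With \eqref{eq:scale}, the points $y_{\mathbf i}$, $\mathbf i\in\mathcal W_r$, are at mutual distance at least $C^{-1}r$.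

Let $x\in K$. If $R_{\mathbf i}$ meets $B(x,r)$, then $y_{\mathbf i}\in B(x,Cr)$ by Lemma~\ref{lem:cyl} and \eqref{eq:scale}. The balls of radius $\frac12C^{-1}r$ about these $y_{\mathbf i}$ are disjoint and lie in $B(x,2Cr)$. The Riemannian volume of $B(z,r')$ is within a bounded factor of $(r')^{\dim M}$, uniformly for $z\in K$ and small $r'$. So for small $r$ the number of such $\mathbf i$ is at most $C$. The cylinders $[\mathbf i]$ with these $\mathbf i$ cover $\pi^{-1}B(x,r)$, and each has $m_s[\mathbf i]\le Cr^s$ by \eqref{eq:gibbs} and \eqref{eq:scale}. Hence $\mathsf m(B(x,r))\le Cr^s$, and Lemma~\ref{lem:dim}(a) gives $\dim_HZ\ge s$ for every Borel set $Z\subseteq K$ with $\mathsf m(Z)=1$. Thus $s\le\dim_H\mathsf m\le\dim_HK\le s$, and $\mathsf m$ is the only ergodic measure of full dimension.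

\subsection{The Bernoulli property}

The natural extension of $(\Sigma_A,\sigma,m_s)$ is the two-sided shift of finite type with the two-sided Gibbs measure: a backward orbit $(\mathbf i^{(n)})_{n\ge0}$ corresponds to the two-sided sequence whose entries at places $r\ge0$ are $i^{(0)}_r$ and whose entry at place $-n$ is $i^{(n)}_0$. This system is isomorphic to a Bernoulli shift \cite[Ch.~1]{Bowen}. The map $(\mathbf i^{(n)})_n\mapsto(\pi\mathbf i^{(n)})_n$ into $\hat K$ intertwines the dynamics, and the image measure is $\hat f$-invariant and projects to $\mathsf m$; so it is $\hat{\mathsf m}$. The natural extension of $\mathsf m$ is therefore a factor of a Bernoulli shift, and factors of Bernoulli shifts are Bernoulli shifts \cite{Ornstein}. This completes the proof of Theorem~\ref{thm:conformal}.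

\begin{thebibliography}{9}

\bibitem{Bowen}
Bowen, \emph{Equilibrium States and the Ergodic Theory of Anosov Diffeomorphisms}, LNM 470.

\bibitem{GP}
D.~Gatzouras and Y.~Peres (1997).

\bibitem{Morris}
Ian D.~Morris, \emph{Totally ergodic generalised matrix equilibrium states have the Bernoulli property}, arXiv:2011.11497 (2020).

\bibitem{Ornstein}
Ornstein, \emph{Factors of Bernoulli shifts are Bernoulli shifts}, Adv. Math. 5 (1970).

\end{thebibliography}
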